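# Computing strongly jump-traceable c.e. sets from $\Delta^0_2$ Demuth random sets

## 1. A guess: $\Delta^0_2$ is too low

Every c.e. strongly jump-traceable set is computable from some Demuth random set. Can that Demuth random set always be taken $\Delta^0_2$? A natural first guess is **no**. Before giving the reasons for it, here are the definitions.

Sets are subsets of $\omega$, identified with infinite binary sequences, and $\lambda$ is Lebesgue measure on Cantor space. For a string $\sigma$, $[\sigma]$ is the set of sequences extending $\sigma$.

**Definition (strong jump-traceability).** An *order function* is a computable, nondecreasing, unbounded $h:\omega\to\omega\setminus\{0\}$. Let $J^A$ be a fixed universal $A$-partial computable function (the jump function). A set $A$ is *strongly jump-traceable* (SJT) if for every order function $h$ there is a uniformly c.e. sequence $(T_n)_{n\in\omega}$ of finite sets with $|T_n|\le h(n)$ for all $n$, and $J^A(n)\in T_n$ whenever $J^A(n)$ is defined. We call $(T_n)$ an *$h$-trace* for $J^A$.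

For example, a computable set $A$ is SJT: enumerate $J^A(n)$ into $T_n$ if and when it converges, so $|T_n|\le 1\le h(n)$. In general a slow $h$, such as $h(n)=1+\lfloor\log_2(n+1)\rfloor$, leaves very few guesses for $J^A(n)$.

**Definition (Demuth randomness).** A function $f$ is *$\omega$-computably approximable* ($\omega$-c.a.) if $f(n)=\lim_sf_s(n)$ for a computable approximation such that, for some computable $b$ and every $n$, at most $b(n)$ stages $s$ have $f_{s+1}(n)\ne f_s(n)$. A *Demuth test* is a sequence $(U_n)$ of $\Sigma^0_1$ classes with $\lambda(U_n)\le2^{-n}$, where $U_n$ is the $\Sigma^0_1$ class with index $f(n)$ for some $\omega$-c.a. function $f$. A set $X$ is *Demuth random* if for every Demuth test $(U_n)$, $X$ lies in only finitely many $U_n$.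

So a Demuth test may throw a component away and start it afresh, but only a computably bounded number of times. The bound $b(n)$ may be enormous.

We take two known results as given.

**(K1)** A c.e. set is SJT if and only if it is computable from some Demuth random set. The known construction produces, for a given c.e. SJT set, a $\Delta^0_3$ Demuth random set computing it.

**(K2)** No single $\Delta^0_2$ Demuth random set computes all SJT c.e. sets.

The question is from Noam Greenberg and Daniel Turetsky, "Strong jump traceability and Demuth randomness", arXiv:1109.6128 (2011), who write: "The Demuth random set constructed computing a given c.e., strongly jump-traceable set is $\Delta^0_3$; it remains open whether it can be made $\Delta^0_2$." The guess "no" is tempting because (K1) stops at $\Delta^0_3$, and because (K2) shows that a $\Delta^0_2$ Demuth random set cannot handle all these sets at once. Let us test the guess on small cases.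

## 2. Three small cases

**Case 1: $\omega$-c.a. sets are never Demuth random.** Let $Y(x)=\lim_sY_s(x)$ with at most $b(x)$ changes. Put $U_n=\{Z: Z{\upharpoonright}n=Y{\upharpoonright}n\}$. Its index changes only when $Y_s{\upharpoonright}n$ does, at most $\sum_{x<n}b(x)$ times, and $\lambda(U_n)=2^{-n}$. So $(U_n)$ is a Demuth test with $Y$ in every component. The simplest $\Delta^0_2$ sets are therefore excluded, even for $A=\emptyset$. The guess survives.

**Case 2: $A=\emptyset$.** Is there any $\Delta^0_2$ Demuth random set? For this we need a list of all tests. The obstacle is that "being an $\omega$-c.a. function" involves totality, so we list partial tests and cut them off where necessary. The following lemma is also used in the main proof. For sets $V_n[s]$ ($s\in\omega$) we say that $V_n$ *changes version at* $s\ge1$ if $V_n[s-1]\not\subseteq V_n[s]$. For instance, $\emptyset,\ [00],\ [00]\cup[01],\ [1]$ has exactly one version change, at the last step. Growing is not a version change.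

**Lemma 1 (listing the tests).** Let $g:\omega\to\omega$ be computable and strictly increasing. There are a uniformly computable array of clopen sets $V^e_n[s]$ ($e\ge1$) and uniformly partial computable functions $\beta^e$ such that:

(a) $V^e_n[s]=\emptyset$ unless $\beta^e(0),\dots,\beta^e(n)$ converge within $s$ steps;

(b) $\lambda(V^e_n[s])\le2^{-g(n)}$;

(c) if $\beta^e(n)$ converges, $V^e_n$ changes version at most $\beta^e(n)$ times; if it diverges, never;

(d) let $V^e_n$ be the union of the $V^e_n[s]$ over all $s$ from the last version change on. If for every $e\ge1$ with $\beta^e$ total, $X\notin V^e_n$ for almost all $n$, then $X$ is Demuth random.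

*Proof.* Let $e\ge1$ code a pair $(i,j)$: $\varphi_i(k,t)$ is the candidate for the $t$-th approximation to the index of the $k$-th component, and $\varphi_j(k)$ is the candidate for the bound on changes. Put $\beta^e(n)=\sum_{g(n)<k\le g(n+1)}\varphi_j(k)$, defined when $\varphi_j(k)$ converges for all $k\le g(n+1)$.

For each $k$ let $t_s(k)$ be the greatest $t\le s$ such that $\varphi_i(k,0),\dots,\varphi_i(k,t)$ converge within $s$ steps and this sequence has at most $\varphi_j(k)$ changes. If there is such a $t$, let $U_k[s]$ be the stage-$s$ approximation of the $\Sigma^0_1$ class with index $\varphi_i(k,t_s(k))$, where cylinders are enumerated one by one and the enumeration stops before the first cylinder that would make the measure exceed $2^{-k}$. If there is none, $U_k[s]=\emptyset$. If $\beta^e(0),\dots,\beta^e(n)$ converge within $s$ steps, let $V^e_n[s]=\bigcup_{g(n)<k\le g(n+1)}U_k[s]$; otherwise let $V^e_n[s]=\emptyset$.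

(a) is clear, and (b) holds since $\sum_{k>g(n)}2^{-k}=2^{-g(n)}$. For (c), $t_s(k)$ is nondecreasing in $s$, so the index used for $k$ runs through a subsequence of a sequence with at most $\varphi_j(k)$ changes, and hence changes at most $\varphi_j(k)$ times. For a fixed index the truncated approximations increase with $s$, and passing from $\emptyset$ to another set is not a version change. So each version change of $V^e_n$ needs an index change for some $k$ in the block, and there are at most $\beta^e(n)$ of these. If $\beta^e(n)$ diverges, all $V^e_n[s]$ are empty.

For (d), let $(U_k)$ be a Demuth test with total approximation $\varphi_i$ and total bound $\varphi_j$, and let $e$ code $(i,j)$. Then $\beta^e$ is total and $t_s(k)\to\infty$, so the index is eventually the correct one, and the truncation has no effect because $\lambda(U_k)\le2^{-k}$. The $V^e_n[s]$ increase from the last version change on, so their union is the union over late $s$, that is, $V^e_n=\bigcup_{g(n)<k\le g(n+1)}U_k$. The blocks cover all $k>g(0)$. Hence if $X$ is in infinitely many $U_k$, it is in infinitely many $V^e_n$. $\square$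

Write $\lambda(V|\sigma)=2^{|\sigma|}\lambda(V\cap[\sigma])$. Now the case $A=\emptyset$ can be done by hand, with the oracle $\emptyset'$. Take $g(n)=3n+8$ in Lemma 1. Given $e\ge1$ and $n$, $\emptyset'$ decides whether $\beta^e(0),\dots,\beta^e(n)$ all converge. If not, $V^e_n=\emptyset$. If so, it finds the last version change by asking $\Sigma^0_1$ questions, and thus an index of the $\Sigma^0_1$ class $V^e_n$. So $\emptyset'$ can approximate all numbers $\lambda(V^e_n|\tau)$ to any precision. Let
$$F_m(\tau)=\sum_{1\le e\le m}\ \sum_{e\le n\le m}\lambda(V^e_n|\tau).$$
Start with the empty string $\sigma^0$, where $F_0=0$. Given $\sigma^m$ of length $m$, the average of $F_m$ over its two one-bit extensions is $F_m(\sigma^m)$, so $\emptyset'$ can find an extension $\sigma^{m+1}$ with $F_m(\sigma^{m+1})\le F_m(\sigma^m)+2^{-m-4}$. The new terms in $F_{m+1}(\sigma^{m+1})$ are those with $n=m+1$, and they add at most $(m+1)2^{(m+1)-g(m+1)}=(m+1)2^{-2m-10}\le2^{-m-10}$. So $F_m(\sigma^m)\le2^{-3}+2^{-9}<1$ for all $m$. Let $Y=\bigcup_m\sigma^m\le_T\emptyset'$. If $Y\in V^e_n$ with $n\ge e$, then $[\sigma^m]\subseteq V^e_n$ for some $m\ge n$, so $F_m(\sigma^m)\ge1$, which is impossible. By Lemma 1(d),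 $Y$ is Demuth random. Thus $\Delta^0_2$ Demuth random sets exist, and computable sets $A$ do not witness the guess.

**Case 3: $A=\emptyset'$.** At the other extreme the following lemma helps. It is used again in Section 11.

**Lemma 2.** Every Demuth random $X$ satisfies $X'\le_TX\oplus\emptyset'$.

*Proof.* Let $C_e[s]$ be the clopen set of $Z$ such that $J^Z(e)$ converges within $s$ steps and with use $\le s$; it increases with $s$. Let $t_{e,0}=0$. Let $t_{e,s+1}=s+1$ if $\lambda(C_e[s+1])\ge\lambda(C_e[t_{e,s}])+2^{-e}$, and $t_{e,s+1}=t_{e,s}$ otherwise. Each change raises the measure of $C_e[t_{e,s}]$ by at least $2^{-e}$, so there are at most $2^e$ changes. Let $t_e$ be the limit. Then $U_e=\bigcup_{s\ge t_e}C_e[s]\setminus C_e[t_e]$ has measure $\le2^{-e}$, since otherwise there would be another change. So $(U_e)$ is a Demuth test. For almost all $e$, $X\notin U_e$, and for such $e$ we have $e\in X'$ iff $X\in C_e[t_e]$. Since $\emptyset'$ computes $e\mapsto t_e$, we get $X'\le_TX\oplus\emptyset'$. $\square$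

If a Demuth random $X$ computed $\emptyset'$, we would get $X'\le_TX$, which is false. So **no Demuth random set computes $\emptyset'$**. A proof of a positive answer must therefore really use strong jump-traceability; a construction that uses only that $A$ is c.e. cannot succeed.

## 3. The theorems: $\Delta^0_2$, low, and $\omega^2$-c.a.

The guess is wrong.

**Theorem 1.** Let $A$ be c.e. and SJT. Then there is a $\Delta^0_2$ Demuth random set $Y$ with $A\le_TY$.

By (K2), $Y$ must depend on $A$. One can also say how low in $\Delta^0_2$ the set $Y$ can be.

**Definition ($\alpha$-c.a.).** Let $\alpha\le\omega^2$, with ordinals below $\omega^2$ coded as $\omega c+d\leftrightarrow(c,d)$. A set $Y$ is *$\alpha$-c.a.* if there are computable $Y_s(n)$ and $o_s(n)<\alpha$ with $Y(n)=\lim_sY_s(n)$, $o_{s+1}(n)\le o_s(n)$, and $o_{s+1}(n)<o_s(n)$ whenever $Y_{s+1}(n)\ne Y_s(n)$. For $\alpha=\omega$ this is the usual notion.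

As an example, consider a bit that does not change until $\varphi_e(n)$ converges, and changes at most $\varphi_e(n)$ times afterwards. It can carry the ordinal $\omega$ until convergence, and then $\varphi_e(n)$ minus the number of changes so far. The bits of our $Y$ will be of this kind, with finitely many computations to wait for.

**Theorem 2.** (A) For a c.e. set $A$ the following are equivalent: (a) $A$ is SJT; (b) $A\le_T$ some Demuth random set; (c) $A\le_T$ some $\Delta^0_2$ Demuth random set; (d) $A\le_T$ some low, $\omega^2$-c.a. Demuth random set.

(B) No Demuth random set is $\alpha$-c.a. for any $\alpha<\omega^2$. So $\omega^2$ in (d) is optimal.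

Sections 4–10 prove Theorem 1; Section 11 proves Theorem 2.

## 4. Coding by forbidden strings, and the measure it costs

Fix a computable enumeration $(A_s)$ of $A$ with $A_0=\emptyset$, where at most one element enters at each stage $s\ge1$, and it is $<s$.

Here is the first thing to try. Replace the $\emptyset'$-construction of Case 2 by a computable approximation with strings $\sigma^0_s\prec\sigma^1_s\prec\cdots$ of fixed lengths $\ell_0<\ell_1<\cdots$. Whenever the approximated tests become too large above $\sigma^{m+1}$, or $V^e_m$ changes version, choose $\sigma^{m+1}$ again. To make $Y$ compute $A$, use the rule: *if $s>x$ and $\sigma^x_s\prec Y$, then $A_s(x)=A(x)$*. To enforce the rule, when $x$ enters $A$ at stage $r$, put all strings $\sigma^x_{s'}$ with $x<s'<r$ into an open set $G_x$. If $Y\notin G_x$ for almost all $x$, then $A\le_TY$: to decide $x$, find $s>x$ with $\sigma^x_s\prec Y$ and output $A_s(x)$. And $Y$ can avoid $G_x$ if $(G_x)$ is treated as one more test, provided that $\lambda(G_x)$ is small.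

Everything depends on this proviso. We know that
$$\lambda(G_x)\le 2^{-\ell_x}\cdot\#\{\sigma^x_{s'}:x<s'<r\},$$
and the number of strings is controlled only by the number of times $\sigma^x$ is rechosen. That number is bounded through the values $\beta^e(n)$ for $e,n<x$. These converge late, or never. The length $\ell_x$ cannot wait for them, since some $\beta^e(n)$ may diverge; and once $\ell_x$ is fixed, a value $\beta^e(n)$ that converges later can be far larger than $2^{\ell_x}$. This is the exact point where the attempt stops: *there is no bound, known when $\ell_x$ is chosen, on the number of strings that must be forbidden.* Case 3 shows that cleverer counting alone cannot help, because nothing so far uses more about $A$ than that it is c.e.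

## 5. Asking the trace before moving

The remedy is to make each rechoice of a string wait for a permission, which a trace for $J^A$ gives. Let a *pair* $(e,m)$ stand for "test $e$ at level $m$". When the pair wants $\sigma^{m+1}$ rechosen, we say that it is *violating*. Its present violation receives a length $u$, equal to the stage at which it is assigned. Then we define, on inputs $z$ reserved for the pair, $\Psi^X(z)=A_s{\upharpoonright}u$ for all $X$ extending $A_s{\upharpoonright}u$, and wait until $A_s{\upharpoonright}u$ appears in our traces for these inputs. If $A_s{\upharpoonright}u$ is right, correct traces must contain it. Once it appears, the pair *moves*, and keeps the *record* $u$. Suppose now that $x$ enters $A$ at stage $r$.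

*No record exceeds $x$.* A second move of the same pair has a length greater than the stage of its first move. So among moves at stages in $(x,r)$ whose records are still kept at $r$, each pair has at most one, because a second one would leave a record exceeding $x$. The number of strings $\sigma^x_{s'}$ to forbid is then about the number of pairs of level $<x$, no matter how large $\beta^e$ is.

*Some pair has a record $u>x$.* Then the trace has accepted a false string. A trace of size $a$ can be cheated in this way at most $a$ times, and $a$ can be fixed in advance, independently of $\beta^e$. We charge the event to this pair: if its level is $m$, we forbid strings $\sigma^m$ instead of $\sigma^x$. Since $\sigma^m\preceq\sigma^x$ when $m\le x$, this protects the coding rule just as well, and each level $m$ is charged a computably bounded number of times.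

Two points need care. First, moves whose records have been discarded in between must be accounted for; this is the notion of *covering* and Lemma 8. Second, the traces must stay of size about $m^2$, although one pair asks up to $v$ questions, with $v$ large and known only late. Each successful question occupies its inputs for good unless $A$ changes. So we reserve many inputs ("boxes") for the pair, and different violations use different boxes; boxes are reused only after $A$ has changed and made the old axiom inapplicable.

A toy display: let the permitted trace size be $a=1$ and let the possible violation numbers be $1,2$. The boxes are the words $w\in\{1,2\}^{a+1}$: $11,12,21,22$. Violation $1$ asks with a string $\alpha$ on the boxes $11,12$. Suppose $\alpha$ appears in both traces and the pair moves. If $A$ does not change on the length of $\alpha$, violation $2$ asks on $21,22$, which are fresh. If $A$ does change, the pair is *promoted*: its prefix becomes $(1)$, and violation $2$ asks with a longer string $\alpha'$ on the box $12$. There $\Psi^X(12)=\alpha$ no longer applies to $A$, but the trace is already occupied by $\alpha$. If $\alpha'$ entered too, the trace would have two elements.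 So with $a=1$ there is no second promotion.

## 6. Parameters and the construction

**Conventions on the jump.** We use $J^X(n)=\Phi^X_n(n)$. This is harmless. Suppose $A$ is SJT for another universal function $\tilde J$, with $J^A=\tilde J^A\circ q$ and $q$ computable. Given an order function $h$, put $\tilde h(k)=h(\min\{n:\max(q(n),n)\ge k\})$. The minimum exists, and it is computable, nondecreasing and unbounded in $k$, so $\tilde h$ is an order function. Also $\tilde h(q(n))\le h(n)$, since $n$ itself is in the set for $k=q(n)$. So an $\tilde h$-trace $(T_k)$ for $\tilde J^A$ gives the $h$-trace $(T_{q(n)})_n$ for $J^A$.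

By the s-m-n theorem with padding, from an index $i$ of a functional one computes an injective computable $p_i$ with $J^X(p_i(z))\simeq\Phi^X_i(z)$ for all $X,z$. Strings and other finite objects are identified with numbers. Write $W_t^{[n]}=\{k:\langle n,k\rangle\in W_t\}$; every uniformly c.e. sequence of sets is $(W_t^{[n]})_n$ for some $t$. $A_s{\upharpoonright}u$ is the initial segment of length $u$.

**Parameters** (all computable, and fixed before any $\beta^e$ is looked at):
$$a_m=(m+1)^2,\quad L_m=(m+1)(a_m+1),\quad \Lambda_m=\sum_{k\le m}L_k,\quad K_m=\Lambda_m+1+\tfrac{m(m+1)}2,\quad q_m=\frac{2^{-m-4}}{m+1},$$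
$\ell_0=0$, $g(m)=\ell_m+2m+8$, and $\ell_{m+1}$ is the least $\ell>\ell_m$ with $L_{m+1}K_{m+1}2^{-\ell}\le2^{-g(m)}$.

Here $a_m$ will bound trace sizes and promotions, $L_m$ the number of events of level $m$, $K_m$ the number of strings forbidden per event, and $q_m$ is the tolerated growth of a test above $\sigma^{m+1}$. For example $a_0=1$, $L_0=2$, $a_1=4$, $L_1=10$, $\Lambda_1=12$, $K_1=14$, and $\ell_1=16$ is the least $\ell$ with $140\cdot2^{-\ell}\le2^{-8}$. Since $g$ is strictly increasing, Lemma 1 gives $V^e_n[s]$ and $\beta^e$ for $e\ge1$.

**Use of the recursion theorem.** The construction enumerates axioms of a functional $\Psi$ and uses an injective computable $p$. It can be run with any such $p$, and Lemmas 3–11 below, including the consistency of $\Psi$, hold for any such $p$. Running it with $p=p_i$ gives a functional with an index $f(i)$, $f$ computable. By the recursion theorem there is $i$ with $\Phi_i=\Phi_{f(i)}$, and we take $p=p_i$. Then $J^X(p(z))\simeq\Psi^X(z)$ for all $X,z$. This equality is used only in Lemma 12.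

**Objects of the construction.**

* Strings $\sigma^m_s$ for $m\le s$, with $|\sigma^m_s|=\ell_m$ and $\sigma^m_s\prec\sigma^{m+1}_s$; $\sigma^0_s$ is the empty string.
* C.e. sets of strings $G_m$, $m\ge1$, also regarded as open sets. Let $V^0_n[s]$ be $G_{n+1}$ as enumerated by the end of Step 1 of stage $s$ (with $V^0_n[0]=\emptyset$), and $V^0_n=G_{n+1}$. These clopen sets increase with $s$, so they have no version changes. Put $\beta^0(n)=0$. Thus the forbidden strings form test number $0$.
* *Pairs* $(e,m)$ with $e\le m$; $m$ is the *level* of the pair. Each pair is at each moment violating or nonviolating, initially nonviolating. Its violations are numbered $1,2,\dots$ chronologically.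
* $n$ is *$e$-live at $m$* if $e\le n\le m$ and no pair $(e,k)$ with $n\le k<m$ is violating.
* $v_e(m)=\beta^e(m)+\sum_{n\le m}(\beta^e(n)+1)\,2^{\ell_{m+1}}(m+1)2^{m+4}$, defined when $\beta^e(0),\dots,\beta^e(m)$ converge. In particular $v_0$ is total.
* *Boxes* of $(e,m)$, existing once $v_e(m)$ converges: $z=(e,m,w)$ with $w\in\{1,\dots,v_e(m)\}^{a_m+1}$. We write $z\supset\rho$ if $w$ extends $\rho$. Let $T_z=\bigcup_{t\le m}(\text{the first }m+1\text{ elements enumerated into }W_t^{[p(z)]})$, with increasing stage approximations $T_z[s]$. So $|T_z|\le(m+1)^2=a_m$.
* Each pair has a *prefix* $\pi$, a finite sequence of violation numbers, initially empty, and finitely many *current records*. A record consists of a violation number $j$ and a length $u$.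

Liveness says which tests we pay for. While $(e,k)$ is violating, $V^e_n$ with $n\le k$ is out of control above $\sigma^{k+1}$, and the levels above $k$ ignore it. If $\beta^e$ is not total, a pair may violate forever, and this does no harm. Trace number $t$ is consulted only by levels $m\ge t$; as we do not know which trace is correct, $T_z$ combines the first $m+1$ candidates.

**Choosing $\sigma^{m+1}$ at stage $t$**, given $\sigma^m_t$: let
$$F_m[t](\tau)=\sum_{e\le m}\ \sum_{n\ e\text{-live at }m}\lambda(V^e_n[t]\,|\,\tau).$$
The average of $F_m[t](\tau)$ over the extensions $\tau$ of $\sigma^m_t$ of length $\ell_{m+1}$ is $F_m[t](\sigma^m_t)$. Choose the leftmost such $\tau$ with $F_m[t](\tau)\le F_m[t](\sigma^m_t)$.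

**Stage $0$.** Only $\sigma^0_0$ is defined, the empty string.

**Stage $s\ge1$** has four steps.

**Step 1 (events: charge a change of $A$).** Suppose $x$ enters $A$ at $s=r$, that is, $x\in A_r\setminus A_{r-1}$. We call $r$ an *event*. Let $P$ be the set of pairs having a current record of length $>x$. The *level* of the event is the minimum $m$ of $x$ and the levels of pairs in $P$. Let $y_r$ be the maximal length of current records of pairs of level $<m$ ($0$ if there are none). Such pairs are not in $P$, so $y_r\le x$. The event *covers* the stages $s'$ with $y_r<s'<r$. If $m>0$, let
$$O_r=\{s':\ y_r<s'<r,\ s'\ge m,\ s'\text{ is not covered by an earlier event of level}\le m\},$$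
and put $\sigma^m_{s'}$ into $G_m$ for all $s'\in O_r$. Then *promote* every pair in $P$: take its current record of length $>x$ with the least violation number $j$; replace its prefix $\pi$ by $\pi^\frown j$; discard all current records of the pair.

**Step 2 (violations: detect tests that got out of control).** For $m=0,\dots,s-2$ in increasing order and each $e\le m$ with $(e,m)$ nonviolating, let $t<s$ be the last stage at which $\sigma^{m+1}$ was chosen. Declare $(e,m)$ violating if

(i) $V^e_m$ changes version at $s$, or

(ii) (i) fails and $\displaystyle\sum_{n\ e\text{-live at }m}\lambda\big((V^e_n[s]\setminus V^e_n[t])\cap[\sigma^{m+1}_{s-1}]\big)\ge q_m2^{-\ell_{m+1}}$.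

**Step 3 (tests: ask the traces).** For every violating pair $(e,m)$ with $v_e(m)$ converging within $s$ steps: if its present violation (number $j$) has no length yet, assign it the length $u=s$. Let $\alpha=A_s{\upharpoonright}u$. For each box $z\supset\pi^\frown j$ of the pair, enumerate the axiom $\Psi^X(z)=\alpha$ for all $X\succ\alpha$ (if not yet present). The pair is *eligible* if $\alpha\in T_z[s]$ for all boxes $z\supset\pi^\frown j$.

**Step 4 (moves: rechoose strings with permission).** If no pair is eligible, keep all strings. Otherwise take the eligible pair $(e,m)$ with least $m$, then least $e$. It *moves*: a current record $(j,u)$ for $(e,m)$ is created, where $j$ and $u$ are the number and length of its present violation ($u$ is the *test length* of the move); all pairs of level $\ge m$ become nonviolating; $\sigma^k$ is kept for $k\le m$; and $\sigma^{m+1},\dots,\sigma^{s-1}$ are chosen anew in this order. In both cases finally choose $\sigma^s$.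

This ends the construction. It is computable.

**A picture of an event.** Imagine that a pair of level $1$ moves at stage $7$ with test length $6$, and that $x=4$ enters $A$ at $r=10$. Suppose the only other record current at that moment belongs to $(0,0)$ and has length $2$. Then $P$ consists of the pair of level $1$, the level of the event is $\min(4,1)=1$, and $y_{10}=2$. If no earlier event of level $\le1$ covers any of the stages $3,\dots,9$, then $\sigma^1_3,\dots,\sigma^1_9$ go into $G_1$. How many different strings are these? The string $\sigma^1$ changes only when $(0,0)$ moves. Suppose $(0,0)$ moved at stage $5$ with test length $4$. Its record of length $4$ has been discarded by stage $10$, so there was an event $r_1$ with $5<r_1<10$ that promoted $(0,0)$. That event has level $0$ and $y_{r_1}=0$, so it covers $5$, contrary to assumption. If it moved at stage $5$ with test length $2$, this is allowed; but a later move has test length $>5$ and is excluded in the same way. So there are at most two different strings. Lemmas 8 and 9 say this in general.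

**Bookkeeping facts.**

(F1) A move of level $k$ at stage $s$ rechooses exactly $\sigma^{k+1},\dots,\sigma^{s-1}$. So a string $\sigma^m$ with $m\le s-1$ changes at $s$ only if a pair of level $<m$ moves. If $\sigma^{k+1}$ is rechosen at $s$, so is every $\sigma^{m+1}$ with $k\le m\le s-2$.

(F2) A violation of $(e,m)$ ends only through a move of level $\le m$, and $\sigma^{m+1}$ is then rechosen, since a violating pair of level $m$ at stage $s$ has $m\le s-2$. Whenever $\sigma^{m+1}$ is chosen, all pairs of level $m$ are nonviolating: either a move of level $\le m$ has just occurred, or $\sigma^{m+1}$ is chosen for the first time, at stage $m+1$, while Step 2 treats level $m$ only from stage $m+2$ on. All status changes of Step 4 precede the choices made in Step 4.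

(F3) If $\sigma^{m+1}$ was chosen at $t$, then $t\ge m+1$. So at every stage $s'>t$, Step 2 treats all levels from $0$ to $m$. In particular a move of level $k\le m$ at a stage $s'>t$ rechooses $\sigma^{m+1}$.

(F4) Violations begin in Step 2 and end in Step 4. So a later violation of the same pair begins at a stage strictly after the one at which the earlier violation ended, and the lengths of successive violations of a pair (those which have lengths) are strictly increasing. If a pair moves at $t_1<t_2$, the test length $u_2$ of the second move satisfies $t_1<u_2\le t_2$.

## 7. Counting violations and promotions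

We must bound how often a pair can violate, so that there are enough boxes, and how often it can be promoted, so that the number of events of each level is bounded in advance. The first lemma says that between two choices of $\sigma^{m+1}$ the live tests are well behaved.

**Lemma 3.** Let $\sigma^{m+1}$ be chosen at $t<s$ and not rechosen at any stage in $(t,s)$, where $m\le s-2$. Suppose $n$ is $e$-live at $m$ at the moment when Step 2 of stage $s$ treats $(e,m)$ (or would treat it, if it is already violating). Then:

1. $n$ was $e$-live at $m$ when $\sigma^{m+1}$ was chosen at $t$.
2. If $n<m$, then $V^e_n$ has no version change in $(t,s]$.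
3. If $n=m$, $(e,m)$ is nonviolating before it is treated in Step 2 of $s$, and (i) fails at $s$, then $V^e_m$ has no version change in $(t,s]$.

*Proof.* From the choice at $t$ until Step 4 of $s$ there is no move of level $\le m$, by (F3). So a pair of level $\le m$ that is violating at some moment of this period stays violating until Step 4 of $s$.

For 1: if some $(e,k)$ with $n\le k<m$ were violating at the choice, it would still be violating at $s$, and $n$ would not be $e$-live at $m$.

For 2: suppose $V^e_n$ changes version at $s'\in(t,s]$. By (F3), level $n$ is treated in Step 2 of $s'$, and after this $(e,n)$ is violating (it already was, or becomes so via (i)). If $s'=s$, this happens before level $m$ is treated, since $n<m$. So in all cases $(e,n)$ is violating when $(e,m)$ is treated at $s$, and $n$ is not $e$-live at $m$, a contradiction.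

For 3: a version change at $s'\in(t,s)$ would, in the same way, leave $(e,m)$ violating until Step 4 of $s$; one at $s$ is excluded since (i) fails. $\square$

**Lemma 4.** If $v_e(m)$ is defined, $(e,m)$ has at most $v_e(m)$ violations.

*Proof.* Violations of kind (i) begin at different version changes of $V^e_m$, so there are at most $\beta^e(m)$ of them. Let violations of kind (ii) begin at stages $s_1<s_2<\cdots$, with last previous choices of $\sigma^{m+1}$ at $t_1,t_2,\dots$. By (F2), $\sigma^{m+1}$ is rechosen when the $i$-th of these violations ends, at a stage $\ge s_i$ and before $s_{i+1}$. So $t_{i+1}\ge s_i$, and the intervals $(t_i,s_i]$ are disjoint. For each $i$ the condition (ii) gives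
$$\sum_n\lambda(V^e_n[s_i]\setminus V^e_n[t_i])\ge q_m2^{-\ell_{m+1}},$$
where the sum is over certain $n\le m$ for which, by Lemma 3, $V^e_n$ has no version change in $(t_i,s_i]$. Fix $n$. The stages split into at most $\beta^e(n)+1$ maximal intervals without version change, and within each of them the sets $V^e_n[s]$ increase and have measure $\le1$. As the $(t_i,s_i]$ are disjoint, the terms for $n$ sum over all $i$ to at most $\beta^e(n)+1$. Hence there are at most $\sum_{n\le m}(\beta^e(n)+1)2^{\ell_{m+1}}/q_m$ violations of kind (ii). Since $1/q_m=(m+1)2^{m+4}$, the total is at most $v_e(m)$. $\square$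

So violation numbers in tests are $\le v_e(m)$, and for $|\pi|\le a_m$ there are boxes $z\supset\pi^\frown j$ to test on.

**Lemma 5 (a trace is cheated at most $a_m$ times).** The prefix of a pair of level $m$ always has length $\le a_m$, so each such pair is promoted at most $a_m$ times.

*Proof.* All records are discarded at a promotion, so a current record was created while the prefix was the present one. Argue by induction on time. Let the prefix be $\pi=(j_1,\dots,j_k)$ with $k\le a_m$. For each $i\le k$, violation $j_i$ ended in a move made while the prefix was $(j_1,\dots,j_{i-1})$. The pair was eligible then. So there is a string $\alpha_i$, whose length $u_i$ is the length of violation $j_i$, with $\alpha_i\in T_z$ for all boxes $z\supset(j_1,\dots,j_i)$, in particular for all $z\supset\pi$. The move ending violation $j_{i+1}$ came after the $i$-th promotion, hence after the move ending violation $j_i$. So violation $j_{i+1}$ is a later one, and $u_{i+1}>u_i$ by (F4).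

Suppose now that a record for violation $j$ is created with the prefix $\pi$. As before, its length $u$ exceeds $u_k$ (if $k>0$), and some $\alpha$ of length $u$ is in $T_z$ for all boxes $z\supset\pi^\frown j$. Such boxes exist since $k\le a_m$ and by Lemma 4. For such $z$, $T_z$ contains the strings $\alpha_1,\dots,\alpha_k,\alpha$, which have different lengths. So $k+1\le|T_z|\le a_m$. Hence no record is created while $k=a_m$, and then there is no further promotion. $\square$

**Lemma 6.** The axioms of $\Psi$ are consistent.

*Proof.* Different pairs have different boxes, and at one stage a box receives at most one axiom. Consider two axioms for the same $z=(e,m,w)$ with strings $\alpha=A_s{\upharpoonright}u$ and $\alpha'=A_{s'}{\upharpoonright}u'$, $s<s'$, enumerated with prefixes $w{\upharpoonright}k$ and $w{\upharpoonright}k'$. Then $k\le k'$. The violation tested by the first is number $w(k)$, the $(k+1)$-st entry of $w$, and similarly for the second.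

If $k=k'$, both tests belong to the same violation, so $u=u'$ and the strings are equal or incomparable.

If $k<k'$, then at some stage $r$ with $s<r\le s'$ the pair was promoted from $w{\upharpoonright}k$ to $w{\upharpoonright}(k+1)$. The record involved belonged to violation $w(k)$, so it had length $u$, and some $x<u$ entered $A$ at $r$. Violation $w(k)$ had ended before $r$, so the violation present at $s'$ is a later one and $u'>u$ by (F4). Since $x\in A_{s'}\setminus A_s$, we have $\alpha'{\upharpoonright}u\ne\alpha$, and the strings are incomparable. $\square$

**Lemma 7.** There are at most $L_m$ events of level $m$.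

*Proof.* An event of level $m$ either promotes one of the $m+1$ pairs of level $m$, which by Lemma 5 happens at most $(m+1)a_m$ times, or has $x=m$, which happens at most once. And $(m+1)a_m+1\le(m+1)(a_m+1)=L_m$. $\square$

The bound $L_m$ does not involve $\beta^e$. This is what strong jump-traceability will buy: traces that are both correct and of size at most $a_m$.

## 8. Covering, and the measure of the forbidden sets $G_m$

We now bound $\lambda(G_m)$. A move between $y_r$ and $r$ with a large test length leaves a record. If that record is gone by stage $r$, some event discarded it, and the next lemma shows that one of the earlier events has already dealt with the stage of the move.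

**Lemma 8 (covering).** Let $r$ be an event of level $m$, and let a pair of level $m''<m$ move at a stage $t<r$ with test length $u>y_r$. Then $t$ is covered by an event $r'<r$ of level $\le m''$.

*Proof.* Note $t\ge u>y_r$. After the move the record of length $u$ is current. At the beginning of $r$ it is not, because its level is $<m$ and $u>y_r$. So the pair was promoted at an event $r_1$ with $t<r_1<r$, of level $m_1\le m''$. If $y_{r_1}<t$, then $r_1$ covers $t$.

Otherwise $y_{r_1}\ge t>y_r$ is the length of a record, current at $r_1$, of a pair of level $<m_1$. That pair is not promoted at $r_1$, but the record is no longer current at the beginning of $r$, since its level is $<m$ and its length exceeds $y_r$. So that pair is promoted at an event $r_2$, $r_1<r_2<r$, of level $m_2<m_1$. If $y_{r_2}<t$ then $r_2$ covers $t$, as $t<r_1<r_2$; otherwise repeat with $r_2$ in place of $r_1$. The levels strictly decrease, and an event of level $0$ has $y=0<t$. So the process ends with an event before $r$, of level $\le m''$, covering $t$. $\square$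

**Lemma 9.** At an event $r$ of level $m>0$ at most $K_m$ distinct strings are put into $G_m$. Hence $\lambda(G_m)\le L_mK_m2^{-\ell_m}\le2^{-g(m-1)}$; that is, $\lambda(V^0_n)\le2^{-g(n)}$ for all $n$.

*Proof.* $O_r$ is an interval of stages minus at most $\Lambda_m$ intervals (Lemma 7), hence a union of at most $\Lambda_m+1$ intervals. So the number of strings is at most $\Lambda_m+1$ plus the number of $s'$ with $s'-1,s'\in O_r$ and $\sigma^m_{s'}\ne\sigma^m_{s'-1}$.

At such an $s'$ we have $m\le s'-1$, so by (F1) a pair of level $<m$ moves at $s'$. Since $s'$ is not covered by an earlier event of level $\le m$, the test length of this move is $\le y_r$ by Lemma 8. A given pair contributes at most one such $s'$: if it contributes $s_1<s_2$, then by (F4) the second test length is $>s_1>y_r$, a contradiction. There are $1+2+\dots+m=m(m+1)/2$ pairs of level $<m$. This gives the bound $K_m$.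

By Lemma 7 at most $L_mK_m$ strings, each of length $\ell_m$, enter $G_m$, and the choice of $\ell_m$ gives $L_mK_m2^{-\ell_m}\le2^{-g(m-1)}$. $\square$

So the forbidden strings do form a test obeying the same measure bound as Lemma 1(b).

## 9. The invariant $F_m[s](\sigma^m_s)\le\theta_m<1$, and reliable pairs

The next lemma is the approximated form of the computation of Case 2: what we still pay for never fills the current string.

**Lemma 10.** At the end of each stage $s$ and for $m\le s$ we have $F_m[s](\sigma^m_s)\le\theta_m$, where $\theta_0=2^{-8}$ and $\theta_{m+1}=\theta_m+(m+1)q_m+2^{-m-9}$. Moreover $\theta_m<1$ for all $m$.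

*Proof.* **Step 1: the constants.** Since $(m+1)q_m=2^{-m-4}$, we have $\theta_m\le2^{-8}+\sum_{k\ge0}(2^{-k-4}+2^{-k-9})=2^{-8}+2^{-3}+2^{-8}<1$.

**Step 2: the terms with $n=m$.** By Lemma 1(b) and Lemma 9, at every stage $s\ge m$,
$$\sum_{e\le m}\lambda(V^e_m[s]\,|\,\sigma^m_s)\le(m+1)2^{\ell_m-g(m)}=(m+1)2^{-2m-8}\le2^{-m-8}.$$
This settles the claim for $m=0$, where only $n=0$ can be live. It also bounds the contribution of $n=m+1$ to $F_{m+1}$ by $2^{-m-9}$.

**Step 3: growth since the last choice of $\sigma^{m+1}$.** Assume the claim for $m$ and all stages, and let $m+1\le s$. Let $t\le s$ be the last stage up to $s$ at which $\sigma^{m+1}$ was chosen. We claim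
$$\sum_{e\le m}\ \sum_{\substack{n\le m,\ n\ e\text{-live at }m+1\\ \text{at the end of }s}}\lambda(V^e_n[s]\,|\,\sigma^{m+1}_s)\ \le\ F_m[t](\sigma^{m+1}_t)+(m+1)q_m,\tag{1}$$
where $F_m[t]$ is evaluated at the moment of the choice. Note that if $n\le m$ is $e$-live at $m+1$, then $(e,m)$ is nonviolating and $n$ is $e$-live at $m$.

If $t=s$, then the statuses at the moment of choice are those at the end of the stage (F2), and (1) is clear.

Let $t<s$. Then no pair of level $\le m$ moves at a stage in $(t,s]$, by (F3). So $\sigma^{m+1}_s=\sigma^{m+1}_{s-1}=\sigma^{m+1}_t$, and the statuses of pairs of level $\le m$ at the end of $s$ are those after Step 2 of $s$. By (F3), level $m$ is treated in Step 2 of $s$. Let $e\le m$ be such that $(e,m)$ is nonviolating at the end of $s$; other $e$ contribute nothing to the left side of (1). Then $(e,m)$ was nonviolating when it was treated, and (i) and (ii) failed for it at $s$. The $n$ that are $e$-live at $m$ when $(e,m)$ is treated are those $e$-live at $m$ at the end of $s$, because the lower levels have been treated already; and by Lemma 3 each of them was $e$-live at $m$ at the choice at $t$. Since (i) and (ii) fail,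
$$\sum_n\lambda(V^e_n[s]\setminus V^e_n[t]\,|\,\sigma^{m+1}_t)<q_m,$$
the sum being over these $n$. Now $\lambda(V^e_n[s]|\tau)\le\lambda(V^e_n[t]|\tau)+\lambda(V^e_n[s]\setminus V^e_n[t]\,|\,\tau)$. Summing over these $n$ and over the at most $m+1$ values of $e$ gives (1).

**Step 4: compare with $\sigma^m_t$.** Pairs of level $<m$ have the same status at the choice of $\sigma^{m+1}$ at $t$ as at the end of stage $t$, and $\sigma^m_t$ is already final at this choice. So by the rule for choosing $\sigma^{m+1}$ and the induction hypothesis for stage $t$,
$$F_m[t](\sigma^{m+1}_t)\le F_m[t](\sigma^m_t)\le\theta_m.$$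
Adding the contribution of $n=m+1$ (Step 2) to (1) gives $F_{m+1}[s](\sigma^{m+1}_s)\le\theta_m+(m+1)q_m+2^{-m-9}=\theta_{m+1}$. $\square$

**Lemma 11.** For each $m$, $\sigma^m=\lim_s\sigma^m_s$ exists, and $\sigma^m$ is chosen only finitely often. So $Y=\bigcup_m\sigma^m$ is $\Delta^0_2$.

*Proof.* After being first chosen, $\sigma^m$ is rechosen only at moves of the finitely many pairs of level $<m$. A pair $(e,m')$ moves only if $v_e(m')$ is defined, and each move ends one of its violations, so by Lemma 4 it moves at most $v_e(m')$ times. By the limit lemma $Y$ is $\Delta^0_2$. $\square$

So far nothing depended on the traces being correct. The next lemma uses this.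

**Definition.** The pair $(e,m)$ is *reliable* if $v_e(m)$ is defined and, for all boxes $z$ of $(e,m)$, $J^A(p(z))\!\downarrow$ implies $J^A(p(z))\in T_z$.

**Lemma 12.** If $n\ge e$ and $(e,m)$ is reliable for all $m\ge n$, then $Y\notin V^e_n$.

*Proof.* **Step 1: a reliable pair is not violating forever.** Suppose $(e,m)$ is, in its $j$-th violation. This violation gets a length $u$, since $v_e(m)$ converges. Eventually the prefix is a constant $\pi$ (Lemma 5) and $A_s{\upharpoonright}u=A{\upharpoonright}u$. Then for all boxes $z\supset\pi^\frown j$ the axiom with string $A{\upharpoonright}u$ is enumerated, so $J^A(p(z))=\Psi^A(z)=A{\upharpoonright}u$, and hence $A{\upharpoonright}u\in T_z$ by reliability. So the pair is eligible at all late stages. At such a stage some pair of level $\le m$ moves, which ends the violation, a contradiction.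

**Step 2: $n$ is eventually live.** Let $m\ge n$. By Lemma 11 there is a last choice of $\sigma^{m+1}$. At that choice $(e,m)$ is nonviolating, and after it no violation of $(e,m)$ ends (F2). If a violation began later, it would last forever, contrary to Step 1. So $(e,m)$ is nonviolating from then on. Applying this to the finitely many $(e,k)$ with $n\le k<m$, we see that for every $m\ge n$, $n$ is $e$-live at $m$ at all sufficiently late stages.

**Step 3: use the invariant.** Since $\beta^e(n)$ converges, $V^e_n$ has only finitely many version changes, and from the last one on the clopen sets $V^e_n[s]$ increase to $V^e_n$. If $Y\in V^e_n$, then for some $m\ge n$ and all late $s$ we have $[\sigma^m]\subseteq V^e_n[s]$ and $\sigma^m_s=\sigma^m$. As $n$ is $e$-live at $m$ and $e\le m$, we get $F_m[s](\sigma^m_s)\ge1$ for late $s$, contradicting Lemma 10. $\square$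

## 10. Slow order functions for the boxes, and the reduction $A\le_TY$

Now let $A$ be SJT.

**Step 1: for total $\beta^e$, almost all pairs $(e,m)$ are reliable.** Let $e\ge0$ with $\beta^e$ total; $e=0$ is allowed. Then $v_e$ is total computable, and each pair $(e,m)$ with $m\ge e$ has finitely many boxes, at least one, computable from $m$. Let
$$h^e(k)=1+\min\{m\ge e:\ p(z)\ge k\text{ for some box }z\text{ of }(e,m)\}.$$
Since $p$ is injective and there are infinitely many boxes, the minimum exists. Clearly $h^e$ is computable and nondecreasing. It is unbounded, since for each $M$ only finitely many boxes belong to pairs $(e,m)$ with $m<M$, and so $h^e(k)>M$ once $k$ exceeds all their values $p(z)$. So $h^e$ is an order function, and $h^e(p(z))\le m+1$ for every box $z$ of $(e,m)$. As $A$ is SJT, there is $t_e$ such that $(W_{t_e}^{[k]})_k$ is an $h^e$-trace for $J^A$. If $m\ge\max(t_e,e)$ and $z$ is a box of $(e,m)$, then $|W_{t_e}^{[p(z)]}|\le m+1$, so all its elements are among the first $m+1$ and $W_{t_e}^{[p(z)]}\subseteq T_z$. Hence $(e,m)$ is reliable for all $m\ge\max(t_e,e)$.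

By Lemma 12, for each $e$ with $\beta^e$ total,
$$Y\notin V^e_n\quad\text{for all }n\ge\max(t_e,e).\tag{2}$$

**Step 2: $Y$ is Demuth random.** This is (2) for $e\ge1$ together with Lemma 1(d).

**Step 3: $A\le_TY$.** By (2) for $e=0$, where $V^0_n=G_{n+1}$, there is $M$ such that $Y\notin G_m$ for all $m>M$ (namely $M=t_0$). By Lemma 7 there are finitely many events of level $\le M$; let $r^*$ be a stage such that all of them are $\le r^*$. Given $x$, search for $s>\max(x,r^*)$ with $\sigma^x_s\prec Y$. It exists since $\sigma^x_s\to\sigma^x\prec Y$. Output $A_s(x)$.

Suppose the output is wrong. Then $x$ enters $A$ at an event $r>s$, of some level $m\le x$. Since $r>r^*$, $m>M$. Since $y_r\le x<s<r$, the event $r$ covers $s$. Let $r'$ be the earliest event of level $\le m$ covering $s$, and $m'\le m$ its level. Since $r'>s>r^*$, $m'>M$, so $m'>0$ and $G_{m'}$ exists. No event earlier than $r'$ of level $\le m'$ covers $s$, and $s>x\ge m'$. So $s\in O_{r'}$, and $\sigma^{m'}_s$ was put into $G_{m'}$. But $m'\le x$, so $\sigma^{m'}_s\preceq\sigma^x_s\prec Y$, and $Y\in G_{m'}$, a contradiction.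

With Lemma 11, this proves Theorem 1. $\blacksquare$

## 11. Low and $\omega^2$-c.a., and why $\omega^2$ is optimal

**Proof of Theorem 2(A).** (d)⇒(c) holds since low sets are $\Delta^0_2$; (c)⇒(b) is trivial; (b)⇒(a) is part of (K1). For (a)⇒(d) take $Y$ from the construction above.

**Step 1: $Y$ is $\omega^2$-c.a.** For $\ell_m\le i<\ell_{m+1}$ let $Y_s(i)=\sigma^{m+1}_s(i)$, and $0$ if $\sigma^{m+1}_s$ is undefined. Let $o_s(i)=\omega c_s+d_s$. Here $c_s$ is the number of pairs $(e,k)$ of level $k\le m$ with $v_e(k)$ not convergent within $s$ steps. The number $d_s$ is the sum, over the other pairs of level $\le m$, of the value of $v$ minus the number of moves of the pair made by the end of stage $s$, plus $1$ if $\sigma^{m+1}_s$ is undefined. By Lemma 4, $d_s\ge0$. Clearly $c_{s+1}\le c_s$. If $c_{s+1}<c_s$, the ordinal drops. If $c_{s+1}=c_s$, then the same pairs are counted in $d_s$ and $d_{s+1}$, so $d$ does not increase. It drops whenever a pair of level $\le m$ moves at $s+1$, because the $v$ of that pair has converged within $s+1$ steps and hence already within $s$ steps; and it drops when $\sigma^{m+1}$ becomes defined. By (F1), every change of $Y_s(i)$ is of one of these kinds.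

**Step 2: $Y$ is low.** By Lemma 2, $Y'\le_TY\oplus\emptyset'$, and $Y\le_T\emptyset'$, so $Y'\le_T\emptyset'$. $\square$

**Proof of Theorem 2(B).** Case 1 of Section 2 was $\alpha=\omega$: there all of $Y{\upharpoonright}n$ could be predicted with a computable bound on changes. For larger $\alpha$ we predict $Y$ only on a subset of $\{0,\dots,n-1\}$ of size at least $n/k$, on which the coefficient of $\omega$ has reached its final value.

**Step 1: find the typical coefficient.** Every $\alpha<\omega^2$ is $\le\omega k$ for some $k\ge1$. Let $Y$ be $\omega k$-c.a. via $Y_s$ and $o_s(x)=\omega c_s(x)+d_s(x)$ with $c_s(x)<k$. Let $E^i_s=\{x:k-c_s(x)\ge i\}$, which increases in $s$, and $E^i=\bigcup_sE^i_s$. So $E^1=\omega$ and $E^{k+1}=\emptyset$. Identify $n$ with $\{0,\dots,n-1\}$. Let $i\le k$ be greatest such that $|E^i\cap n|\ge n(k-i+1)/k$ for almost all $n$, say for all $n\ge n_0$; $i=1$ qualifies. Then $|E^{i+1}\cap n|\le n(k-i)/k$ for infinitely many $n$: by maximality if $i<k$, and trivially if $i=k$.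

**Step 2: the components.** For $n\ge n_0$ let $s_n$ be least with $|E^i_{s_n}\cap n|\ge n(k-i+1)/k$, and let $H_n=E^i_{s_n}\cap n$. Both are computable from $n$. For $s\ge s_n$ let $B_{n,s}=H_n\setminus E^{i+1}_s$, and
$$U_{n,s}=\{Z:Z(x)=Y_s(x)\text{ for all }x\in B_{n,s}\}\ \text{ if }|B_{n,s}|\ge n/k,\qquad U_{n,s}=\emptyset\ \text{ otherwise.}$$

**Step 3: bound the changes.** If $x\in B_{n,s}$, then $k-c(x)=i$ at all stages from $s_n$ to $s$. So $Y(x)$ changes at most $d_{s_n}(x)$ times while $x$ is in the set, because each change lowers $d$. Also $B_{n,s}$ shrinks at most $n$ times. So the number of changes of $U_{n,s}$, $s\ge s_n$, is at most $n+\sum_{x\in H_n}d_{s_n}(x)$, a computable function of $n$. The final $U_n$ has measure $\le2^{-n/k}$.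

**Step 4: $Y$ is caught.** For infinitely many $n\ge n_0$,
$$|H_n\setminus E^{i+1}|\ge\frac{n(k-i+1)}k-\frac{n(k-i)}k=\frac nk,$$
and then the final $U_n$ is $\{Z:Z(x)=Y(x)\text{ for all }x\in H_n\setminus E^{i+1}\}$, so $Y\in U_n$.

**Step 5: regroup to get the measure bound $2^{-m}$.** Let $\hat U_m=\bigcup_{2km\le n<2k(m+1)}U_n$ if $2^m\ge2k$ and $2km\ge n_0$, and $\hat U_m=\emptyset$ for the finitely many other $m$. Each $U_n$ in the union has $n/k\ge2m$, so $\lambda(\hat U_m)\le2k\,2^{-2m}\le2^{-m}$. The changes of $\hat U_m$ are still computably bounded. So $(\hat U_m)$ is a Demuth test with $Y$ in infinitely many components, and $Y$ is not Demuth random. $\square$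

**Remark.** Diamondstone, Greenberg and Turetsky (*Inherent enumerability of strong jump-traceability*, Trans. Amer. Math. Soc. 367 (2015)) proved that every SJT set, c.e. or not, is computable from a c.e. SJT set. Together with Theorem 2(A) this gives that every SJT set is computable from a low, $\omega^2$-c.a. Demuth random set. Unlike Theorems 1 and 2, this remark depends on their theorem.
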